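\title{Tree priorities achieve regret of order $1/\epsilon$ in acyclic dynamic matching}

\begin{abstract}
Agents of finitely many types arrive one per period, wait in queues, and can be matched in pairs along the edges of a compatibility graph. When the fluid linear program of the model has a unique and nondegenerate solution, with gap $\epsilon$ from degeneracy, the best possible worst-case scaling of the all-time regret is $1/\epsilon$. We prove that on every acyclic network the static tree priority policy has all-time regret at most $4n^3r_{\max}/\epsilon$, where $n$ is the number of types and $r_{\max}$ is the largest reward, with an exponential tail bound. This confirms a conjecture posed by Kerimov, Qian, Yang and Yu. The proof is pathwise: a recursion that descends the tree two levels at a time bounds the queues by random walk increments over nested time windows, and these windows share their drift. We also prove a converse for acyclic networks that admit at least one rate vector with a unique and nondegenerate fluid solution: either every component is a vertex or a star with equal rewards, and the regret is zero, or the regret of the policy is at least $c/\epsilon$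 for suitable rates with gap $\epsilon$.
\end{abstract}

\section{The model, the question and the results}\label{sec:intro}

\subsection*{Dynamic matching and regret}
There are finitely many agent types $V=\{1,\dots,n\}$. In each period $t=1,2,\dots$ exactly one agent arrives; it is of type $i$ with probability $\lambda_i>0$, independently across periods, and $\sum_i\lambda_i=1$. Agents join queues dedicated to their types, which are empty at time $0$, and they wait without abandoning until they are matched. A graph $G=(V,E)$ lists the compatible pairs of types. Matching an agent of type $i$ with an agent of type $j$, where $e=\{i,j\}\in E$, removes both and yields a reward $r_e=r_{ij}>0$. The pair $(G,r)$ is the \emph{network}, and $r_{\max}=\max_e r_e$.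

For a policy $\pi$, let $R^\pi(T)$ be the reward collected by time $T$. Let $R^*(T)$ be the reward of an optimal matching, chosen in hindsight, of the agents that arrived by time $T$. The \emph{regret} is $\operatorname{Reg}^\pi(T)=\mathbb E[R^*(T)]-\mathbb E[R^\pi(T)]$ and the \emph{all-time regret} is $\sup_{T\ge1}\operatorname{Reg}^\pi(T)$. A policy with small all-time regret is nearly optimal at every horizon at once: it can neither wait long to see what arrives nor commit to matches that it will later wish to undo.

\subsection*{The fluid problem and its gap}
Replacing arrivals by their rates gives the linear program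
\begin{equation}\label{eq:LP}
\max_{z\ge0}\ \sum_{e\in E}r_ez_e\qquad\text{subject to}\qquad\sum_{e\ni i}z_e\le\lambda_i\quad(i\in V),
\end{equation}
in which $z_e$ is the number of matches per period on the edge $e$. We call $\sum_{e\ni i}z_e$ the \emph{load} and $\lambda_i-\sum_{e\ni i}z_e$ the \emph{slack} at $i$. The rate vector $\lambda$ satisfies the \emph{general position gap condition} (GPG) if \eqref{eq:LP} has a unique optimal solution $z^*$ and $z^*$ is nondegenerate, that is, exactly $n$ of the numbers $z^*_e$ $(e\in E)$ and slacks are positive. An edge with $z_e^*>0$ is \emph{active}, a type with positive slack is a \emph{slack type}, and the \emph{gap} $\epsilon>0$ is the smallest of these $n$ positive numbers. It measures the distance of the fluid problem from degeneracy.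

A single edge shows which function of the gap to expect. Let $V=\{1,2\}$ with $\delta=\lambda_1-\lambda_2>0$, so that type $1$ has slack $\delta$. If agents are matched whenever possible, the number of waiting agents of type $2$ is the negative part of the difference between the arrival counts of types $1$ and $2$. This difference is a random walk with mean $\delta t$ and standard deviation at most $\sqrt t$. The two quantities balance at $t=\delta^{-2}$, where both equal $1/\delta$. So chance can push the system against the fluid plan by about $1/\delta$ agents before the drift takes over. In a larger network a policy may come to regret that many matches, and $1/\epsilon$ is the natural scale. A lower bound of Kerimov, Ashlagi and Gurvich shows that this scale cannot be improved in the worst case: there are networks, and rates satisfying GPG with arbitrarily small $\epsilon$, on which every policy has all-time regret at least $c/\epsilon$ with $c>0$ independent of $\epsilon$. A policy therefore has the \emph{optimal regret scaling} on $(G,r)$ if its all-time regret is at most $C/\epsilon$ for all $\lambda$ satisfying GPG, where $C$ depends only on $G$ and $r$.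 The notation $O(f(\epsilon))$ below has the same meaning.

\subsection*{The tree priority policy}
Let $G$ be acyclic and let $\lambda$ satisfy GPG. The active edges form a forest $F$ on the vertex set $V$, and each tree of $F$ contains exactly one slack type (Lemma~\ref{lem:forest}). Root each tree at its slack type. Write $p(i)$ for the parent of $i$, $\operatorname{ch}(i)$ for the set of its children, and $T_i$ for the subtree rooted at $i$. A type is a \emph{leaf} if it has no child and \emph{inner} otherwise; an isolated root is a leaf. The \emph{depth} $d$ is the largest number of edges on a path from a root to a vertex of its tree.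

The \emph{tree priority policy} $\mathbf{TP}$ of Kerimov, Ashlagi and Gurvich acts only at arrivals. An arriving agent is matched with a waiting agent of one of its child types if any such queue is nonempty, ties among children being broken by a fixed order. Otherwise it is matched with a waiting agent of its parent type if that queue is nonempty. Otherwise it joins its queue. The policy imitates the fluid solution, in which every non-root type is used up completely: each type absorbs what its children send up and passes the remainder to its parent, and only the root accumulates a surplus. It depends on $\lambda$ only through the rooted forest.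

It is known that $\mathbf{TP}$ has all-time regret $O(\epsilon^{-(d+1)/2})$ on acyclic networks, and $O(\epsilon^{-1})$ when $G$ is a path on $4$ nodes. The dependence on $d$ is plausible at first sight, because the agents that a type passes to its parent do not form an independent sequence, and fluctuations might be amplified from level to level. The following conjecture, posed in \cite{KQYY}, says that they are not: \emph{for every acyclic network $(G,r)$ there is a constant $C$, depending only on $G$ and $r$, such that $\sup_{T\ge1}\operatorname{Reg}^{\mathbf{TP}}(T)\le C/\epsilon$ for all $\lambda$ satisfying GPG.}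

\subsection*{Results}
For a non-root $i$ put $z_i=z^*_{\{i,p(i)\}}$, and for a root $i$ let $z_i$ be its slack. These are the $n$ positive numbers in the definition of the gap, so $\epsilon=\min_iz_i$, and
\begin{equation}\label{eq:rates}
\lambda_i=z_i+\sum_{c\in\operatorname{ch}(i)}z_c\qquad(i\in V).
\end{equation}
Let $\nu$ be the number of inner types and $\epsilon^\circ=\min\{z_i: i\text{ inner}\}\ge\epsilon$.

\begin{theorem}\label{thm:upper}
Let $G$ be acyclic and let $\lambda$ satisfy GPG. If $\nu=0$, then $\mathbf{TP}$ has zero regret. If $\nu\ge1$, then for all $T\ge1$ and $x\ge0$,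
\[
\operatorname{Reg}^{\mathbf{TP}}(T)\le\frac{4\nu^3r_{\max}}{\epsilon^\circ}\le\frac{4n^3r_{\max}}{\epsilon},
\qquad
\Pr\bigl(R^*(T)-R^{\mathbf{TP}}(T)\ge x\bigr)\le2\nu^2\exp\Bigl(-\frac{\epsilon^\circ x}{2\nu^3r_{\max}}\Bigr).
\]
The same holds for any rule for breaking ties among children, even an adaptive one.
\end{theorem}

Thus the conjecture holds with $C=4n^3r_{\max}$. The bound does not involve the flows $z_i$ on edges that end at leaves. Acyclicity of $G$ is used only to know that $F$ is a forest with exactly one slack type per tree. The second result says on which networks the order $1/\epsilon$ is attained.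

\begin{theorem}\label{thm:lower}
Let $(G,r)$ be acyclic and admit at least one rate vector satisfying GPG.
\begin{itemize}
\item[(a)] If every component of $G$ is a single vertex or a star (possibly a single edge) with all rewards equal, then $R^{\mathbf{TP}}(T)=R^*(T)$ on every sample path, for every $\lambda$ satisfying GPG.
\item[(b)] Otherwise, for every $F$ that is the active forest of some rate vector satisfying GPG, there are $c,\epsilon_0>0$ such that for each $\epsilon\in(0,\epsilon_0)$ some $\lambda$ satisfying GPG, with active forest $F$ and gap exactly $\epsilon$, has $\sup_T\operatorname{Reg}^{\mathbf{TP}}(T)\ge c/\epsilon$.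
\end{itemize}
\end{theorem}

So among the acyclic networks that admit GPG rates, the worst-case regret exponent of $\mathbf{TP}$ in $1/\epsilon$ is exactly $1$, except for those in (a), where the regret is $0$. Some acyclic networks admit no GPG rates at all (Example~\ref{ex:doublestar}); for them both theorems are empty.

Section~\ref{sec:prices} reduces regret to queue lengths by means of dual prices. Section~\ref{sec:facts} collects three pathwise properties of $\mathbf{TP}$ and one estimate for random walks. Section~\ref{sec:small} combines them by hand on a star and on a path, Section~\ref{sec:general} proves Theorem~\ref{thm:upper}, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.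

\section{The active forest, prices and waiting agents}\label{sec:prices}

Introduce slack variables $s_i\ge0$ and write the constraints of \eqref{eq:LP} as $\sum_{e\ni i}z_e+s_i=\lambda_i$. With $\mathbf 1_i$ the $i$-th unit vector of $\mathbb R^n$, the column of $z_{\{i,j\}}$ is $\mathbf 1_i+\mathbf 1_j$ and the column of $s_i$ is $\mathbf 1_i$. Recall that a feasible point is a vertex of the feasible polytope exactly when the columns of its positive variables are linearly independent, and that a unique optimal solution is a vertex.

\begin{lemma}\label{lem:forest}
Let $G$ be acyclic and let $\lambda$ satisfy GPG. Then each tree of the active forest $F$ contains exactly one slack type.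
\end{lemma}

\begin{proof}
If a tree contained two slack types $u\ne v$, the alternating sum of the edge columns along the path from $u$ to $v$ would equal $\mathbf 1_u\pm\mathbf 1_v$, a linear dependence among columns of positive variables. So each tree has at most one slack type. A forest on $n$ vertices with $k$ trees has $n-k$ edges, and there are $n$ positive variables, so there are $k$ slack types.
\end{proof}

To compare a policy with the hindsight optimum we need to know what an unmatched agent costs. The dual of \eqref{eq:LP} assigns such a cost to each type, and on a rooted forest it can be written down directly. Let $F\subseteq E$ be a forest on $V$ with one designated root in each tree. Its \emph{prices} are defined from the roots downward by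
\[
y_i=0\ \text{ for roots},\qquad y_i=r_{i\,p(i)}-y_{p(i)}\ \text{ for non-roots},
\]
so that $y_i+y_j=r_{ij}$ on every edge of $F$. They depend only on the rooted forest and on $r$. Call the rooted forest $F$ \emph{valid} if
\[
y_i>0\ \text{ for every non-root } i,\qquad y_i+y_j>r_{ij}\ \text{ for every }\{i,j\}\in E\setminus F .
\]
Part (i) of the next proposition is used in both theorems; part (ii) supplies the rates for Theorem~\ref{thm:lower}(b).

\begin{proposition}\label{prop:valid}
Let $G$ be acyclic.
\begin{itemize}
\item[(i)] If $\lambda$ satisfies GPG, then the active forest, rooted at the slack types, is valid.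
\item[(ii)] Let $F$ be a valid rooted forest and let $w_i>0$ $(i\in V)$ be such that $\lambda_i=w_i+\sum_{c\in\operatorname{ch}(i)}w_c$ has $\sum_i\lambda_i=1$. Then $\lambda$ satisfies GPG, its rooted active forest is $F$, $z_i=w_i$ for all $i$, and the gap is $\min_iw_i$.
\end{itemize}
\end{proposition}

\begin{proof}
(i) We perturb $z^*$ along alternating paths. For a type $i$ with path $i=x_0,x_1,\dots,x_m$ to its root, let $\Delta^i\in\mathbb R^E$ equal $-1$ on $x_0x_1$, $+1$ on $x_1x_2$, $-1$ on $x_2x_3$, and so on, and $0$ off the path; $\Delta^i=0$ for a root. For a non-root $i$, adding $\Delta^i$ lowers the load at $i$ by $1$, changes the load at the root by $\pm1$, and leaves all other loads unchanged. Because $r_{jk}=y_j+y_k$ on $F$, the objective changes by the sum over types of price times change of load, which is $-y_i$.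

All edges of $F$ carry positive flow and all roots have positive slack. Hence for a non-root $i$ and small $\delta>0$ the point $z^*+\delta\Delta^i\neq z^*$ is feasible. Its value differs from the optimum by $-\delta y_i$, and uniqueness of the optimum gives $y_i>0$. For $\{u,v\}\in E\setminus F$, put flow $\delta$ on $\{u,v\}$ and add $\delta(\Delta^u+\Delta^v)$. The loads at non-roots are unchanged, so the new point is feasible for small $\delta$. Its value differs from the optimum by $\delta(r_{uv}-y_u-y_v)$, which must be negative.

(ii) Let $z_{\{i,p(i)\}}=w_i$ on $F$ and $z=0$ off $F$. The slack of $z$ is $0$ at non-roots and $w_i$ at a root $i$. Every feasible $z'$ satisfies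
\[
\sum_er_ez'_e\le\sum_{\{i,j\}\in E}(y_i+y_j)z'_{ij}=\sum_iy_i\sum_{e\ni i}z'_e\le\sum_iy_i\lambda_i .
\]
By validity, the first inequality is an equality exactly when $z'$ vanishes off $F$, and the second exactly when $z'$ has no slack at non-roots. The point $z$ has both properties, so it is optimal. Any optimal $z'$ has them too, and then $z'_{\{i,p(i)\}}=\lambda_i-\sum_{c\in\operatorname{ch}(i)}z'_{\{c,i\}}$ determines $z'$ from the leaves upward, so $z'=z$. The positive variables are the edges of $F$ and the slacks at the roots, one for each type, with values $w_i$.
\end{proof}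

The proof of (i) uses only that the optimum is unique and that $F$ is a forest with one slack type per tree.

\begin{example}\label{ex:doublestar}
Let $G$ be the double star with adjacent centers $a,b$, two tips attached to each center, and all rewards $1$. Suppose that $F$ is a valid rooted forest. All prices are nonnegative, so $y_a\le1$. If $y_a=1$, each tip of $a$ has price $0$ (it is a root or a child of $a$), so it is a root; its edge satisfies $y_a+0=1$, so it lies in $F$; and one tree has two roots. Hence $y_a<1$, and $y_b<1$ by symmetry. All tips then have positive price, so only centers can be roots; say $a$ is a root. If $\{a,b\}\in F$ then $y_b=1$, and if $\{a,b\}\notin F$ then $b$ is also a root and $y_a+y_b=0<1$. Both are impossible, so by Proposition~\ref{prop:valid}(i) no rate vector satisfies GPG.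
\end{example}

From now on $\lambda$ satisfies GPG and the system runs under $\mathbf{TP}$. Let $A_i(t)$ be the number of arrivals of type $i$ by time $t$, let $Q_i(t)$ be the length of queue $i$ after period $t$, and let
\[
S_i(t)=\sum_{c\in\operatorname{ch}(i)}Q_c(t)
\]
be the number of waiting children of $i$.

\begin{lemma}\label{lem:reduction}
On every sample path and for every $T$,
\[
0\le R^*(T)-R^{\mathbf{TP}}(T)\le\sum_{i\ \mathrm{non\text{-}root}}y_iQ_i(T)\le r_{\max}\sum_{i\ \mathrm{inner}}S_i(T).
\]
\end{lemma}

\begin{proof}
The matches made by $\mathbf{TP}$ form a matching of the arrived agents, which gives the first inequality. A matching of the arrived agents with $m_e$ matches on the edge $e$ has reward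
\[
\sum_er_em_e\le\sum_{\{i,j\}\in E}(y_i+y_j)m_{ij}\le\sum_iy_iA_i(T),
\]
because $y\ge0$ and at most $A_i(T)$ agents of type $i$ are matched. The policy matches only along $F$, where the reward of a match is the sum of the prices of its two agents, so $R^{\mathbf{TP}}(T)=\sum_iy_i(A_i(T)-Q_i(T))$. Subtracting, and using $y_i=0$ at roots, gives the second inequality. For a non-root, $y_i\le y_i+y_{p(i)}\le r_{\max}$, and every non-root is a child of exactly one inner type.
\end{proof}

The queue of a root may grow without bound, but it is free of charge. The task is to show that all other queues are of order $1/\epsilon$ at every time.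

\section{Conservation, exclusion, freezing, and walks with drift}\label{sec:facts}

A single queue is not a random walk, since it changes with the matches, and these depend on the whole state. We look for combinations of queues in which matches cancel. A match on an edge of $F$ removes one agent at even depth and one at odd depth, so alternating sums are the right combinations. With $d(i,j)$ the distance in $F$, define
\[
N_i(t)=\sum_{j\in T_i}(-1)^{d(i,j)}A_j(t),\qquad P_i(t)=\sum_{j\in T_i}(-1)^{d(i,j)}Q_j(t),
\]
and let $M_i(t)$ be the number of matches on the edge $\{i,p(i)\}$ by time $t$, with $M_i\equiv0$ for roots. For $s\le t$ put $n_i(s,t)=N_i(t)-N_i(s)$. The process $N_i$ is a random walk with independent, identically distributed steps in $\{-1,0,1\}$. Its mean step is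
\begin{equation}\label{eq:drift}
\sum_{j\in T_i}(-1)^{d(i,j)}\lambda_j=z_i ,
\end{equation}
because, by \eqref{eq:rates}, each $z_j$ with $j\in T_i\setminus\{i\}$ occurs in $\lambda_j$ and in $\lambda_{p(j)}$, with opposite signs. This is where the gap enters: every walk $N_i$ has drift at least $\epsilon$.

\begin{lemma}\label{lem:facts}
On every sample path, for every type $i$ and all times:
\begin{itemize}
\item[(a)] \emph{(Conservation)} $P_i=N_i-M_i$.
\item[(b)] \emph{(Exclusion)} Queues of types adjacent in $F$ are never both nonempty. In particular $Q_iS_i=0$.
\item[(c)] \emph{(Freezing)} If $S_i(u)>0$, then $M_i(u)=M_i(u-1)$.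
\end{itemize}
\end{lemma}

\begin{proof}
(a) The number of matched agents of type $j$ is $A_j-Q_j=M_j+\sum_{c\in\operatorname{ch}(j)}M_c$. In the alternating sum over $j\in T_i$, each $M_j$ with $j\neq i$ occurs twice with opposite signs, and $M_i$ remains.

(b) A queue becomes longer only when an agent joins it, and this happens only if the queues of all its children and of its parent are empty. The claim follows by induction on time.

(c) If $S_i(u-1)=0$, then in period $u$ an agent of a child type of $i$ arrived and joined its queue, so no match was made. If $S_i(u-1)>0$, then $Q_i(u-1)=0$ by (b), so an arriving agent of type $p(i)$ finds no agent of type $i$; and an arriving agent of type $i$ is matched with a child.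
\end{proof}

Freezing says that while children of $i$ are waiting, the subtree $T_i$ is cut off from the rest of the network, and $P_i$ moves exactly like the walk $N_i$. These three facts are all that we use about $\mathbf{TP}$, and none depends on how ties among children are broken. The priority of children over the parent is used only in the last sentence of the proof of (c).

\begin{remark}
That priority cannot be reversed. Take the path $1-2-3$ rooted at $1$ with $r_{23}>r_{12}$, which is valid, and weights $w_1>w_3$ in Proposition~\ref{prop:valid}(ii), so that $\lambda_1>\lambda_2>\lambda_3$. Let arriving agents try the parent first. Exclusion still holds, so a match on $\{2,3\}$ requires queue $1$ to be empty. As $Q_1\ge A_1-A_2\to\infty$ almost surely, there are finitely many such matches, and the reward per period is asymptotically at most $r_{12}\lambda_2$. In hindsight one earns $r_{23}\lambda_3+r_{12}(\lambda_2-\lambda_3)$ per period. The regret grows linearly in $T$.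
\end{remark}

The arguments below look back from a fixed time $t$ to the last time at which some queue was empty. That time is random, so we need a bound on the fluctuation of a walk that holds for all windows ending at $t$. Let $\tilde n_j(s,t)=n_j(s,t)-z_j(t-s)$ be the centered increment, and for $a>0$ let
\[
H_j^a(t)=\max_{0\le s\le t}\bigl[\,|\tilde n_j(s,t)|-a(t-s)\bigr]\ge0 .
\]
This is the largest amount by which the fluctuation over a window $(s,t]$ exceeds an allowance of $a$ per period. It is nonincreasing in $a$, and
\begin{equation}\label{eq:onewindow}
-n_j(s,t)\le H_j^{z_j}(t)\qquad(0\le s\le t).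
\end{equation}
We use two standard facts. \emph{Hoeffding's lemma}: if $\mathbb E\xi=0$ and $\xi$ takes values in an interval of length $\ell$, then $\mathbb Ee^{\theta\xi}\le e^{\theta^2\ell^2/8}$ for all real $\theta$. \emph{Ville's maximal inequality}: if $(Z_u)$ is a nonnegative supermartingale with $Z_0=1$, then $\Pr(\sup_uZ_u\ge b)\le1/b$ for $b>0$.

\begin{lemma}\label{lem:H}
For all $j$, $t$, $a>0$ and $x>0$: $\ \Pr(H_j^a(t)\ge x)\le2e^{-2ax}$ and $\mathbb EH_j^a(t)\le1/a$.
\end{lemma}

\begin{proof}
Run time backward from $t$: for $u=0,\dots,t$ let $X_u=\tilde n_j(t-u,t)$. This is a random walk with independent centered steps $\xi$ in an interval of length $2$, so $\mathbb Ee^{\pm2a\xi}\le e^{2a^2}$. Hence $\exp(2a(\pm X_u-au))$ is, for either sign, a nonnegative supermartingale started at $1$. Let $Y^\pm=\max_u(\pm X_u-au)\ge0$. Ville's inequality gives $\Pr(Y^\pm\ge x)\le e^{-2ax}$, and integrating, $\mathbb EY^\pm\le1/(2a)$. Finally $H_j^a(t)=\max(Y^+,Y^-)\le Y^++Y^-$.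
\end{proof}

\section{A star and a path, by hand}\label{sec:small}

\subsection*{Depth one}
Let $\rho$ be a root all of whose children are leaves. Then $Q_\rho-S_\rho=P_\rho=N_\rho$ by conservation, and by exclusion
\begin{equation}\label{eq:star}
Q_\rho=N_\rho^+,\qquad S_\rho=N_\rho^- ,
\end{equation}
where $x^\pm=\max(\pm x,0)$. By \eqref{eq:onewindow} with $s=0$, $S_\rho(t)\le H_\rho^{z_\rho}(t)$, so $\mathbb ES_\rho(t)\le1/z_\rho$.

\subsection*{The path on four types rooted at an end}
Let $F$ be the path $1-2-3-4$ rooted at $1$, which is valid for instance when $r_{12}=1$ and $r_{23}=r_{34}=2$. Here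
\[
P_3=Q_3-Q_4,\qquad P_2=Q_2-Q_3+Q_4,\qquad P_1=Q_1-Q_2+Q_3-Q_4=N_1 .
\]

\emph{Queue $4$.} Fix $s$ and let $s'\le s$ be the last time with $Q_4(s')=0$. If $s'<s$, then $M_3$ is frozen from $s'$ to $s$ and $Q_3(s)=0$, so
\begin{equation}\label{eq:Q4}
Q_4(s)=-P_3(s)=-P_3(s')-n_3(s',s)=-Q_3(s')-n_3(s',s)\le-n_3(s',s).
\end{equation}
The inequality $Q_4(s)\le -n_3(s',s)$ is trivial if $s'=s$. At a fixed time, \eqref{eq:onewindow} and Lemma~\ref{lem:H} give $\mathbb EQ_4\le1/z_3$.

\emph{Queue $3$.} Let $Q_3(t)>0$ and let $s$ be the last time before $t$ with $Q_3(s)=0$. Then $M_2$ is frozen from $s$ to $t$, $Q_2(t)=Q_4(t)=0$, and $P_2(s)=Q_2(s)+Q_4(s)\ge0$. So $Q_3(t)=-P_2(s)-n_2(s,t)\le-n_2(s,t)$ and $\mathbb EQ_3\le1/z_2$.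

\emph{Queue $2$.} Let $Q_2(t)>0$ and let $s$ be the last time before $t$ with $Q_2(s)=0$. Then $Q_1(t)=Q_3(t)=0$, and
\[
Q_2(t)\le Q_2(t)+Q_4(t)=-N_1(s)-n_1(s,t)=-Q_1(s)-Q_3(s)+Q_4(s)-n_1(s,t)\le Q_4(s)-n_1(s,t).
\]
For the first time a term with the wrong sign survives at time $s$: agents of type $4$ waiting at time $s$ will take agents of type $3$ away from type $2$.

This term is the difficulty. The time $s$ is random, so the bound on $\mathbb EQ_4$ at fixed times does not apply. One could spend half of the drift $z_1$ on a union bound over $s$. From a tail $\Pr(Q_4(s)\ge x)\le2e^{-2\epsilon x}$ at each fixed $s$ this gives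
\[
\Pr\Bigl(\max_s\bigl[Q_4(s)-\tfrac\epsilon2(t-s)\bigr]\ge x\Bigr)\le\sum_{u\ge0}2e^{-2\epsilon x-\epsilon^2u},
\]
which is of order $\epsilon^{-2}e^{-2\epsilon x}$ and yields only $\epsilon^{-1}\log(1/\epsilon)$ for the mean. Instead we stay on the sample path and insert \eqref{eq:Q4}:
\[
Q_2(t)\le-n_3(s',s)-n_1(s,t),\qquad s'\le s\le t .
\]
The window $(s',s]$ does not end at $t$, but it is the difference of two windows that do: $\tilde n_3(s',s)=\tilde n_3(s',t)-\tilde n_3(s,t)$. These longer windows fluctuate more, and the extra fluctuation has to be paid for. It can be, because $(s',s]$ and $(s,t]$ are adjacent and each period of $(s',t]$ carries drift at least $\gamma=\min(z_1,z_3)$: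
\[
z_3(s-s')+z_1(t-s)\ge\gamma(t-s')\ge\tfrac\gamma3\bigl[(t-s')+(t-s)+(t-s)\bigr].
\]
Giving one third of the drift to each of the fluctuations $|\tilde n_3(s',t)|$, $|\tilde n_3(s,t)|$, $|\tilde n_1(s,t)|$, we get
\[
Q_2(t)\le2H_3^{\gamma/3}(t)+H_1^{\gamma/3}(t),\qquad\mathbb EQ_2(t)\le9/\gamma .
\]
Only maxima anchored at the fixed time $t$ appear, and no independence between the walks $N_1$ and $N_3$ is needed. The general proof has the same two steps: a recursion that jumps two levels, and the sharing of drift among nested windows.

\section{General trees and the proof of Theorem~\ref{thm:upper}}\label{sec:general}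

\subsection*{The two-level recursion}
On the path, exclusion emptied both neighbors of a nonempty queue, and single queues could be isolated. In a tree, a waiting child of $i$ says nothing about the subtrees of its siblings. So we bound the alternating sums themselves, which is what conservation controls, and recover the queues afterward. Let $L_i^k=\sum_{j\in T_i,\ d(i,j)=k}Q_j$ be the number of agents waiting $k$ levels below $i$, so that $L_i^0=Q_i$, $L_i^1=S_i$ and $P_i=L_i^0-L_i^1+L_i^2-\cdots$. Define the tails
\[
W_i=L_i^1-L_i^2+L_i^3-\cdots,\qquad B_i=L_i^2-L_i^3+L_i^4-\cdots .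
\]
Then $W_i=0$ for a leaf $i$. Comparing levels gives
\begin{equation}\label{eq:levels}
P_i=Q_i-W_i,\qquad W_i=S_i-B_i,\qquad B_i=\sum_{c\in\operatorname{ch}(i)}W_c,\qquad -B_i\le\sum_{g\in\operatorname{gc}(i)}W_g ,
\end{equation}
where $\operatorname{gc}(i)$ is the set of inner grandchildren of $i$. For the last relation, the sum of $W_g$ over all grandchildren is $L_i^3-L_i^4+\cdots=L_i^2-B_i\ge-B_i$, and leaves contribute $0$. By the second and third relations $S_i=W_i+\sum_cW_c$, so upper bounds for the $W$'s are enough.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]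
\draw (0,3)--(-1.5,2); \draw (0,3)--(1.5,2);
\draw (-1.5,2)--(-2.5,1); \draw (-1.5,2)--(-0.5,1);
\draw (-2.5,1)--(-3.1,0); \draw (-2.5,1)--(-1.9,0);
\fill (0,3) circle (3.5pt) node[above=3pt] {$i$};
\fill (-2.5,1) circle (3.5pt) node[left=3pt] {$g$};
\draw[fill=white] (-1.5,2) circle (3.5pt); \draw[fill=white] (1.5,2) circle (3.5pt);
\draw[fill=white] (-0.5,1) circle (3.5pt);
\draw[fill=white] (-3.1,0) circle (3.5pt); \draw[fill=white] (-1.9,0) circle (3.5pt);
\node at (3.2,3.6) {$P_i$}; \node at (4.2,3.6) {$W_i$}; \node at (5.2,3.6) {$W_g$};
\node at (3.2,3) {$+$}; \node at (3.2,2) {$-$}; \node at (3.2,1) {$+$}; \node at (3.2,0) {$-$};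
\node at (4.2,2) {$+$}; \node at (4.2,1) {$-$}; \node at (4.2,0) {$+$};
\node at (5.2,0) {$+$};
\end{tikzpicture}
\caption{A subtree $T_i$ and the signs with which the queues on each level enter $P_i$, $W_i$ and $W_g$. When no child of $i$ is waiting, dropping the level of the grandchildren gives $W_i\le W_g$. The filled vertices, the inner types at even distance from $i$, form the set $D_i$.}
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:recursion}
For every type $i$ and time $t$,
\[
W_i(t)\le\max_{0\le s\le t}\Bigl[\sum_{g\in\operatorname{gc}(i)}W_g(s)-n_i(s,t)\Bigr].
\]
\end{lemma}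

\begin{proof}
Let $s\le t$ be the last time with $S_i(s)=0$; it exists because $S_i(0)=0$. By \eqref{eq:levels}, $W_i(s)=-B_i(s)\le\sum_{g}W_g(s)$ (see Figure~\ref{fig:tree}). If $s=t$ we are done. Otherwise $S_i(u)>0$ for $s<u\le t$. Freezing and conservation give $P_i(t)=P_i(s)+n_i(s,t)$, and exclusion gives $Q_i(t)=0$. Hence
\[
W_i(t)=-P_i(t)=W_i(s)-Q_i(s)-n_i(s,t)\le\sum_{g\in\operatorname{gc}(i)}W_g(s)-n_i(s,t).\qedhere
\]
\end{proof}

The recursion closes because the remainder consists of quantities of the same kind, two levels lower, at an earlier time.

\subsection*{Sharing the drift}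
For an inner type $i$, let $D_i$ be the set of inner types of $T_i$ at even distance from $i$, including $i$. These are the types reached by iterating Lemma~\ref{lem:recursion}. Put $m_i=|D_i|$ and $\gamma_i=\min_{j\in D_i}z_j$.

\begin{lemma}\label{lem:windows}
For every inner type $i$, every $t$ and $a=\gamma_i/(2m_i)$,
\[
W_i(t)\le2\sum_{j\in D_i}H_j^a(t).
\]
\end{lemma}

\begin{proof}
We attach a window $(\tau_j,\bar\tau_j]$ to each $j\in D_i$, from the top down. Put $\bar\tau_i=t$. Given $\bar\tau_j$, let $\tau_j\le\bar\tau_j$ attain the maximum in Lemma~\ref{lem:recursion} for $W_j(\bar\tau_j)$, and put $\bar\tau_g=\tau_j$ for $g\in\operatorname{gc}(j)$. The grandparent of a type in $D_i\setminus\{i\}$ lies in $D_i$, so this defines all windows, and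
\[
W_j(\bar\tau_j)\le\sum_{g\in\operatorname{gc}(j)}W_g(\bar\tau_g)-n_j(\tau_j,\bar\tau_j)\qquad(j\in D_i).
\]
Sum over $j\in D_i$. Each $W_k(\bar\tau_k)$ with $k\neq i$ occurs once on each side and cancels, so $W_i(t)\le-\sum_{j\in D_i}n_j(\tau_j,\bar\tau_j)$. Now anchor all windows at $t$:
\[
n_j(\tau_j,\bar\tau_j)=z_j(\bar\tau_j-\tau_j)+\tilde n_j(\tau_j,t)-\tilde n_j(\bar\tau_j,t).
\]
With $\Lambda=\sum_{j\in D_i}(\bar\tau_j-\tau_j)$ the total length of the windows, and $z_j\ge\gamma_i$,
\[
W_i(t)\le-\gamma_i\Lambda+\sum_{j\in D_i}\bigl(|\tilde n_j(\tau_j,t)|+|\tilde n_j(\bar\tau_j,t)|\bigr).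
\]
For $k\in D_i$, the windows of $k$, of its grandparent, and so on up to $i$, are adjacent and cover $(\tau_k,t]$. Hence $t-\bar\tau_k\le t-\tau_k\le\Lambda$ for every $k$, and $\gamma_i\Lambda=2m_i\,a\Lambda\ge a\sum_{j}\bigl[(t-\tau_j)+(t-\bar\tau_j)\bigr]$. Therefore
\[
W_i(t)\le\sum_{j\in D_i}\Bigl(\bigl[|\tilde n_j(\tau_j,t)|-a(t-\tau_j)\bigr]+\bigl[|\tilde n_j(\bar\tau_j,t)|-a(t-\bar\tau_j)\bigr]\Bigr)\le2\sum_{j\in D_i}H_j^a(t).\qedhere
\]
\end{proof}

Depth costs only a division of the drift by $2m_i$, which affects the constant and not the power of $\epsilon$. Only walks $N_j$ of inner types appear, which is why the flows $z_j$ of leaves play no role.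

\begin{lemma}\label{lem:moments}
Let $i$ be an inner type, $\kappa_i$ the number of inner types in $T_i$, and $\hat\gamma_i$ the minimum of $z_j$ over them. For all $t$ and $x>0$,
\[
\mathbb EW_i(t)^+\le\frac{4m_i^2}{\gamma_i},\qquad\mathbb ES_i(t)\le\frac{4\kappa_i^2}{\hat\gamma_i},\qquad\Pr(S_i(t)\ge x)\le2\kappa_i\exp\Bigl(-\frac{\hat\gamma_ix}{2\kappa_i^2}\Bigr).
\]
\end{lemma}

\begin{proof}
The bound in Lemma~\ref{lem:windows} is nonnegative, and by Lemma~\ref{lem:H} its mean is at most $2m_i\cdot2m_i/\gamma_i$. The set of inner types of $T_i$ is the disjoint union of $D_i$ and the sets $D_c$ over the inner children $c$ of $i$. Apply Lemma~\ref{lem:windows} to each term of $S_i=W_i+\sum_cW_c$. Each allowance that occurs is at least $a=\hat\gamma_i/(2\kappa_i)$, and $H_j^a$ is nonincreasing in $a$, so $S_i(t)\le2\sum_jH_j^a(t)$, summed over the $\kappa_i$ inner types $j\in T_i$. The mean is at most $2\kappa_i/a=4\kappa_i^2/\hat\gamma_i$. If $S_i(t)\ge x$, then $H_j^a(t)\ge x/(2\kappa_i)$ for some $j$, and each such event has probability at most $2\exp(-ax/\kappa_i)=2\exp(-\hat\gamma_ix/(2\kappa_i^2))$.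
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
If $\nu=0$, every type is a root and Lemma~\ref{lem:reduction} gives $R^*(T)=R^{\mathbf{TP}}(T)$. Let $\nu\ge1$. For each of the $\nu$ inner types, $\kappa_i\le\nu$ and $\hat\gamma_i\ge\epsilon^\circ$, so Lemmas~\ref{lem:reduction} and~\ref{lem:moments} give $\operatorname{Reg}^{\mathbf{TP}}(T)\le r_{\max}\cdot\nu\cdot4\nu^2/\epsilon^\circ$. The tail bound is trivial for $x=0$. For $x>0$, if $R^*(T)-R^{\mathbf{TP}}(T)\ge x$ then $S_i(T)\ge x/(\nu r_{\max})$ for some inner $i$, and each of these $\nu$ events has probability at most $2\nu\exp(-\epsilon^\circ x/(2\nu^3r_{\max}))$.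
\end{proof}

\section{The converse: proof of Theorem~\ref{thm:lower}}\label{sec:lower}

Waiting agents bound the regret from above, but they do not force it: on a single edge the hindsight matching leaves the same agents unmatched. Regret appears only if waiting agents could be used by changing the matching. Part (a) describes the networks in which no such change exists. For part (b) we exhibit one, available about $1/\epsilon$ times with probability bounded below.

\subsection*{Part (a): stars with equal rewards}
Both $R^*$ and $R^{\mathbf{TP}}$ are sums over the components of $G$, and validity is a condition on each component. Consider a star with center $0$, tips $1,\dots,k$ and common reward $r$. We first show that all its edges are active.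

If $k=1$ and the edge is inactive, both ends are roots and $y_0+y_1=0<r$, which contradicts validity. Let $k\ge2$ and suppose that $0$ is not a root. Then its parent is a tip $j$, which is the root, so $y_0=r$. Another tip $l$ is either a child of $0$, with $y_l=r-y_0=0$ at a non-root, or an isolated root, with $y_0+y_l=r$ on an inactive edge. Both contradict validity. So $0$ is a root, $y_l\ge r>0$ for each tip $l$, each tip is a non-root, and its only edge is active.

The number of matches made by $\mathbf{TP}$ in the star is $A_0-Q_0=\sum_l(A_l-Q_l)$. By exclusion $Q_0=0$ or $\sum_lQ_l=0$, so this number equals $A_0$ or $\sum_lA_l$. No matching has more than $\min(A_0,\sum_lA_l)$ matches, so $\mathbf{TP}$ attains this maximum, and all matches have the same reward. This proves (a).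

\subsection*{Part (b): the rates and their scales}
Let $F$ be the active forest of some GPG rate vector, rooted at its slack types. It is valid, and its prices $y$ are fixed from now on. We make a chosen set of types critical and leave all others far from degeneracy. Let $\Sigma\subsetneq V$ be nonempty. In Proposition~\ref{prop:valid}(ii) take $w_i=\epsilon$ for $i\in\Sigma$ and $w_i=b_\epsilon$ for $i\notin\Sigma$. Since $\sum_i\lambda_i=\sum_i\mu_iw_i$ with $\mu_i=1$ for roots and $\mu_i=2$ otherwise, the normalization forces
\[
b_\epsilon=\frac{1-\epsilon\sum_{i\in\Sigma}\mu_i}{\sum_{i\notin\Sigma}\mu_i}\ \longrightarrow\ b_0\ge\frac1{2n}\qquad(\epsilon\to0).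
\]
For small $\epsilon$ we have $b_\epsilon\ge\beta:=1/(4n)\ge\epsilon$. Then $\lambda$ satisfies GPG with active forest $F$, $z_i=w_i$, and gap exactly $\epsilon$. An event holds \emph{with high probability} (w.h.p.) if its probability tends to $1$ as $\epsilon\to0$, and \emph{with positive probability} if its probability has a positive lower limit. The intersection of an event of positive probability with finitely many events of high probability has positive probability.

Since $R^*(T)-R^{\mathbf{TP}}(T)\ge0$ always, it suffices to find $\Sigma$, a horizon $T=T(\epsilon)$, a constant $\eta>0$ and an event of positive probability on which the matching made by $\mathbf{TP}$ up to time $T$ can be changed into a matching of the arrived agents with reward larger by $\eta/\epsilon$. As in the single-edge example, the horizon will be of order $\epsilon^{-2}$.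

We use the central limit theorem in the following form, which is the Lindeberg theorem for triangular arrays combined with the Cram\'er--Wold device (convergence in law of random vectors follows from that of all linear combinations of coordinates). For each $\epsilon$ let $\xi_1,\dots,\xi_h$ be independent, identically distributed random vectors with coordinates bounded by $1$, where $h=h(\epsilon)\to\infty$, and let their covariance matrix converge to $\Gamma$. Then $h^{-1/2}\sum_u(\xi_u-\mathbb E\xi_u)$ converges in law to the centered Gaussian with covariance $\Gamma$. The Lindeberg condition holds because the summands are bounded.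

\begin{lemma}\label{lem:scales}
Let $h=h(\epsilon)$ be integers with $\epsilon^2h\to\theta>0$, and let $s=s(\epsilon)\ge0$ be integers.
\begin{itemize}
\item[(a)] If $j\notin\Sigma$, then $N_j(h)\ge\beta h/2$ w.h.p.
\item[(b)] If $l\in\Sigma$ is a leaf, then $\epsilon A_l(h)\to\theta$ in probability.
\item[(c)] If $j\in\Sigma$ and $T_j\not\subseteq\Sigma$, then $\epsilon\,n_j(s,s+h)$ converges in law to a Gaussian with mean $\theta$ and positive variance. If $\rho\neq\rho'$ are roots with this property, then $\epsilon\,(N_\rho(h),N_{\rho'}(h))$ converges to a pair of independent such Gaussians.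
\end{itemize}
In (c), the rescaled increments therefore fall into any fixed intervals of positive length with positive probability.
\end{lemma}

\begin{proof}
(a) The mean is at least $\beta h$ and the variance at most $h$; Chebyshev's inequality bounds the probability of failure by $4/(\beta^2h)\to0$.

(b) For a leaf, $\lambda_l=w_l=\epsilon$, so $\epsilon A_l(h)$ has mean $\epsilon^2h\to\theta$ and variance at most $\epsilon^3h\to0$.

(c) The square of a step of $N_j$ is the indicator that the arrival is in $T_j$, so the variance of a step is $\sum_{k\in T_j}\lambda_k-\epsilon^2$. The rates are affine in $\epsilon$, so this converges, and the limit $\sigma_j^2$ is at least $\beta$ because $\lambda_k\ge w_k\ge\beta$ for some $k\in T_j\setminus\Sigma$. Write $\epsilon n_j=\epsilon^2h+\epsilon\sqrt h\cdot\tilde n_j/\sqrt h$; the limit has mean $\theta$ and variance $\theta\sigma_j^2$. The trees of $\rho$ and $\rho'$ are disjoint, so the steps of $N_\rho$ and $N_{\rho'}$ are never both nonzero, and their covariance is $-\epsilon^2\to0$.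
\end{proof}

There are three cases: $F$ is deep; $F$ is shallow and some root has children of unequal reward; or neither holds, and then an inactive edge is available.

\subsection*{Case 1: $F$ has depth at least $2$}
Choose an inner non-root $c$, let $c=x_0,x_1,\dots,x_m=\rho$ be its path to the root, and take $\Sigma=\{c\}$. The mechanism is as follows. In the first half of the horizon, $\mathbf{TP}$ passes many agents of type $c$ to the parent. In the second half a fluctuation leaves many children of $c$ waiting. In hindsight those agents of type $c$ should have been kept for the children. The upper bounds of Section~\ref{sec:general} are now used to control everything else. By conservation and \eqref{eq:levels}, for every type $x$,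
\begin{equation}\label{eq:balance}
Q_x-S_x+B_x=P_x=N_x-M_x .
\end{equation}

\emph{The term $B_c$ is negligible.} By \eqref{eq:levels}, $|B_c|\le\sum_gW_g^+$, summed over the inner children and grandchildren of $c$. For such $g$ the set $D_g$ avoids $c$, so $\gamma_g\ge\beta$, and Lemma~\ref{lem:moments} gives $\mathbb E|B_c(t)|\le4n^3/\beta$ for all $t$ and small $\epsilon$.

Let $K=32n^2$, $\theta=2K+4\ge64$, $h=\lceil\theta\epsilon^{-2}\rceil$ and $T=2h$. By Markov's inequality, the event $E_0=\{|B_c(h)|+|B_c(T)|\le1/\epsilon\}$ holds w.h.p.

\emph{First half.} We need many matches on $\{c,p(c)\}$, and also few waiting agents of type $c$, since these would absorb the later fluctuation. From $Q_c\le S_{p(c)}$, $\mathbb ES_{p(c)}(h)\le4n^2/\epsilon$ and Markov's inequality, $\Pr(Q_c(h)>K/\epsilon)\le1/8$. The walk $N_c(h)$ has mean $\epsilon h\ge\theta/\epsilon$ and variance at most $h\le2\theta\epsilon^{-2}$, so Chebyshev's inequality gives $\Pr(N_c(h)<\theta/(2\epsilon))\le8/\theta\le1/8$. Outside these two events and on $\{|B_c(h)|\le1/\epsilon\}$, \eqref{eq:balance} gives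
\[
M_c(h)\ge N_c(h)-Q_c(h)-B_c(h)\ge(K+2-K-1)/\epsilon=1/\epsilon .
\]
So $E_1=\{Q_c(h)\le K/\epsilon,\ M_c(h)\ge1/\epsilon\}$ has probability at least $1/2$ for small $\epsilon$.

\emph{Second half.} The event $E_2=\{n_c(h,T)\le-(K+2)/\epsilon\}$ has positive probability by Lemma~\ref{lem:scales}(c), since the children of $c$ are outside $\Sigma$. It depends only on the arrivals after time $h$, while $E_1$ depends on the first $h$ periods, so $E_1\cap E_2$ has positive probability. Because $M_c$ is nondecreasing, $P_c(T)\le P_c(h)+n_c(h,T)$, and $P_c(h)\le Q_c(h)+B_c(h)$ by \eqref{eq:balance}. On $E_0\cap E_1\cap E_2$, again by \eqref{eq:balance},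
\[
S_c(T)\ge B_c(T)-P_c(T)\ge B_c(T)-B_c(h)-Q_c(h)-n_c(h,T)\ge(-1-K+K+2)/\epsilon=1/\epsilon,
\]
and $M_c(T)\ge M_c(h)\ge1/\epsilon$.

\emph{The rest of the path.} Reassigning an agent of type $c$ frees an agent of type $x_1$, whose price would be lost unless the change is propagated to the root. There is ample room for this. By \eqref{eq:balance},
\[
M_x(T)\ge N_x(T)-Q_x(T)-B_x(T)^+\quad(x=x_1,\dots,x_{m-1}),\qquad Q_\rho(T)\ge N_\rho(T)-B_\rho(T)^+ .
\]
The types $x_1,\dots,x_m$ are outside $\Sigma$, so by Lemma~\ref{lem:scales}(a) the walks on the right are at least $\beta T/2\ge\beta\theta\epsilon^{-2}$ w.h.p. By Lemma~\ref{lem:moments}, $\mathbb EQ_x\le\mathbb ES_{p(x)}\le4n^2/\epsilon$ and $\mathbb EB_x^+\le\sum_{g\in\operatorname{ch}(x)}\mathbb EW_g^+\le4n^3/\epsilon$, so the subtracted terms are at most $\epsilon^{-3/2}$ w.h.p. Hence $M_{x_1}(T),\dots,M_{x_{m-1}}(T)$ and $Q_\rho(T)$ are all at least $1/\epsilon$ w.h.p.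

\emph{The exchange.} On the intersection of these events, do the following $k=\lfloor1/\epsilon\rfloor$ times. Remove one match on each of the edges $x_0x_1,\,x_2x_3,\dots$ of the path. Match the freed agent of type $x_0=c$ with a waiting child of $c$, and add one match on each of the edges $x_1x_2,\,x_3x_4,\dots$, using the freed agents. If $m$ is odd, the last edge $x_{m-1}x_m$ is a removed one and an agent of type $\rho$ becomes unmatched. If $m$ is even, the last edge is an added one and uses a waiting agent of type $\rho$. The counts $S_c(T)$, $M_{x_j}(T)$ for $j<m$, and $Q_\rho(T)$ are at least $k$, so all $k$ rounds can be carried out. All edges used are in $F$, so the reward is the sum of the prices of the matched agents. In each round the set of matched agents gains a child of $c$ and gains or loses an agent of price $y_\rho=0$. The total gain is at least $k\min_{g\in\operatorname{ch}(c)}y_g\ge\frac1{2\epsilon}\min_{g\in\operatorname{ch}(c)}y_g$, and this minimum is positive by validity.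

\medskip
In the remaining cases $F$ has depth at most $1$, so \eqref{eq:star} holds for every root.

\subsection*{Case 2: depth at most $1$, and a root $\rho$ has children with unequal rewards}
Let $U$ be the set of children $u$ with maximal reward $r_{\rho u}$ and let $L\ne\emptyset$ be the set of the other children. The loss here comes from matching cheap children early, when no one else is waiting; no order among the children prevents it. Fix $v\in L$ and take $\Sigma=\{\rho\}\cup L$, $h=\lceil\epsilon^{-2}\rceil$, $T=2h$. Write $A_L=\sum_{l\in L}A_l$ and $Q_U=\sum_{u\in U}Q_u$. Since $U$ is outside $\Sigma$, Lemma~\ref{lem:scales}(c) and independence of increments show that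
\[
\{0\le N_\rho(h)\le1/\epsilon\}\cap\{n_\rho(h,T)\le-(3|L|+2)/\epsilon\}
\]
has positive probability. By Lemma~\ref{lem:scales}(b), $\epsilon A_L(T)\to2|L|$ and $\epsilon A_v(h)\to1$, so w.h.p.\ $A_L(T)\le3|L|/\epsilon$ and $A_v(h)\ge1/(2\epsilon)$. On the intersection, $S_\rho(h)=N_\rho(h)^-=0$, so every agent of type $v$ that arrived by time $h$ has been matched with $\rho$, and $M_v(T)\ge M_v(h)=A_v(h)\ge1/(2\epsilon)$. Also $S_\rho(T)=N_\rho(T)^-\ge(3|L|+1)/\epsilon$, so $Q_U(T)\ge S_\rho(T)-A_L(T)\ge1/\epsilon$. In $\lfloor1/(2\epsilon)\rfloor$ matches on $\{\rho,v\}$, replace the agent of type $v$ by a waiting agent of a type $u\in U$. Each replacement gains $r_{\rho u}-r_{\rho v}>0$.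

\subsection*{Case 3: depth at most $1$, and each root has equal rewards to all its children}
Every tree of $F$ is now a vertex or a star with equal rewards. By the hypothesis of (b), some component $H$ of $G$ is neither. If one tree of $F$ contained all vertices of $H$, then $H$, being acyclic, would equal that tree. So the vertices of $H$ lie in at least two trees, and since $H$ is connected, it has an edge $\{u,v\}\notin F$ between different trees. The policy never uses this edge, so it is enough to make both of its ends wait. By validity $y_u+y_v>r_{uv}>0$, so $u$ and $v$ are not both roots; let $u$ be a child of the root $\rho$. Let $T=\lceil\epsilon^{-2}\rceil$ and $\Sigma_u=\{\rho\}\cup(\operatorname{ch}(\rho)\setminus\{u\})$.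

Suppose that $\Sigma\supseteq\Sigma_u$ and $u\notin\Sigma$. By Lemma~\ref{lem:scales}(b), the siblings of $u$ have together at most $n/\epsilon$ arrivals by time $T$ w.h.p., and then
\begin{equation}\label{eq:Qu}
Q_u(T)\ge S_\rho(T)-\sum_{l\in\operatorname{ch}(\rho)\setminus\{u\}}A_l(T)\ge-N_\rho(T)-n/\epsilon .
\end{equation}

\emph{If $v$ is a root}, take $\Sigma=\Sigma_u$. The event $\{N_\rho(T)\le-(n+1)/\epsilon\}$ has positive probability by Lemma~\ref{lem:scales}(c), and with \eqref{eq:Qu} it gives $Q_u(T)\ge1/\epsilon$. Since $v\notin\Sigma$, Lemma~\ref{lem:scales}(a) gives $Q_v(T)\ge N_v(T)\ge\beta T/2\ge1/\epsilon$ w.h.p.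

\emph{If $v$ is a child of a root $\rho'\neq\rho$}, take $\Sigma=\Sigma_u\cup\Sigma_v$ with $\Sigma_v=\{\rho'\}\cup(\operatorname{ch}(\rho')\setminus\{v\})$. Then $u,v\notin\Sigma$, and \eqref{eq:Qu} holds w.h.p.\ for $(u,\rho)$ and for $(v,\rho')$. By the joint statement in Lemma~\ref{lem:scales}(c), $N_\rho(T)$ and $N_{\rho'}(T)$ are both at most $-(n+1)/\epsilon$ with positive probability.

In both situations $Q_u(T)$ and $Q_v(T)$ are at least $1/\epsilon$ with positive probability. Adding $\lfloor1/\epsilon\rfloor$ matches on $\{u,v\}$ between waiting agents gains $r_{uv}>0$ each.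

\medskip
The three cases are exhaustive. In each, the gain is at least $\eta/\epsilon$ on an event of probability at least $p$ for all $\epsilon<\epsilon_0$, where $\eta,p,\epsilon_0>0$ depend only on $(G,r)$ and $F$. Hence $\operatorname{Reg}^{\mathbf{TP}}(T)\ge p\eta/\epsilon$, which proves (b) and completes the proof of Theorem~\ref{thm:lower}. \qed

\begin{thebibliography}{9}
\bibitem{KQYY}
S\"uleyman Kerimov, Pengyu Qian, Mingwei Yang and Sophie H. Yu,
\emph{Optimal regret for dynamic matching with static priorities},
arXiv:2503.09762 (2025).
\end{thebibliography}
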